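# Finite-index overgroups and extensions: cohomological dimension relative to finite subgroups

## The infinite dihedral group acting on a line

Let $G=D_\infty$ be the group of isometries of $\mathbb R$ generated by $t:x\mapsto x+1$ and $a:x\mapsto -x$. Put $N=\langle t\rangle\cong\mathbb Z$, a normal subgroup of index $2$, and $b=ta:x\mapsto 1-x$. Let $A=\langle a\rangle$ and $B=\langle b\rangle$, both of order $2$.

Cut the line at the points of $\frac12\mathbb Z$. The integer vertices form one $G$-orbit with stabilizer $A$ at $0$. The other vertices form one orbit with stabilizer $B$ at $\frac12$. Every edge joins an integer to a non-integer vertex. An element of $G$ that preserves an edge fixes both its ends, so it is trivial, and $G$ permutes the edges simply transitively. Orient every edge from its integer end to the other end; $G$ preserves this orientation. The augmented cellular chain complex of the line is therefore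
$$0\to\mathbb ZG\to\mathbb Z[G/A]\oplus\mathbb Z[G/B]\xrightarrow{\ \eta\ }\mathbb Z\to0,\tag{1}$$
where $\eta$ sends every vertex to $1$.

A nontrivial finite subgroup $H$ of $G$ is generated by a reflection $x\mapsto k-x$ with $k\in\mathbb Z$, and this fixes the vertex $k/2$. So every finite subgroup $H$ fixes some vertex $v_H$. Define $\theta(1)=v_H$, and for a vertex $v$ let $\theta(v)$ be the signed sum of the edges on the path from $v_H$ to $v$. Then $\partial\theta(v)=v-v_H$ and $\theta(\partial e)=e$ for every edge $e$, so $\theta$ is a contraction of (1). It commutes with $H$, because $H$ fixes $v_H$. Thus (1) *splits over every finite subgroup of $G$*, although it has length only $1$.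

Ordinary projective resolutions cannot do this. Since $G$ contains $C_2$, the module $\mathbb Z$ has no projective resolution of finite length over $\mathbb ZG$. And the free module $\mathbb ZG\to\mathbb Z$ is a bad start for a second reason: it does not split over $A$. An $A$-invariant element of $\mathbb ZG$ has coefficients constant on the $A$-orbits $\{x,ax\}$, which have two elements, so its augmentation is even.

The infinite cyclic group $N$ has the resolution $0\to\mathbb ZN\to\mathbb ZN\to\mathbb Z\to0$ of length $1$, and the overgroup $G$ also has one, of the relative kind. But here we were lucky, since the line on which $N$ acts also carries an action of $G$. Suppose we are given only a group $N$, an algebraic resolution of length $n$ over $N$ that splits over the finite subgroups of $N$, and a group $G$ containing $N$ as a normal subgroup of prime index $p$. The elements of $G$ outside $N$ do not act on the resolution. Must $G$ have a finite resolution of this kind? To ask this properly we need definitions.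

Groups are discrete. For a group $G$ let $\mathfrak F$ be the family of its finite subgroups and put $\Delta=\Delta_G=\coprod_{H\in\mathfrak F}G/H$. We write $\otimes=\otimes_{\mathbb Z}$, with diagonal $G$-action.

**Definition.** A $\mathbb ZG$-module is *$\mathfrak F$-projective* if it is a direct summand of $M\otimes\mathbb Z\Delta$ for some $\mathbb ZG$-module $M$. A short exact sequence of $\mathbb ZG$-modules is *$\mathfrak F$-split* if it splits on restriction to every $H\in\mathfrak F$. An *$\mathfrak F$-projective resolution of $\mathbb Z$* is an exact complex of $\mathfrak F$-projective modules augmented to $\mathbb Z$ which breaks up into $\mathfrak F$-split short exact sequences. The *$\mathfrak F$-cohomological dimension* $\mathfrak F\mathrm{cd}\,G$ is the minimal length of such a resolution, or $\infty$ if there is none of finite length.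

If $G$ is finite, then $G/G$ is a point of $\Delta$, so $\mathbb Z$ is a summand of $\mathbb Z\Delta$ and $\mathfrak F\mathrm{cd}\,G=0$. If $G$ is trivial, every abelian group is $\mathfrak F$-projective. The sequence $0\to\mathbb Z_{\mathrm{sgn}}\to\mathbb Z[C_2]\to\mathbb Z\to0$ over $C_2$ is not $\mathfrak F$-split, by the parity argument above. In the dihedral example all modules in (1) are summands of sums of copies of $\mathbb Z\Delta$, so $\mathfrak F\mathrm{cd}\,D_\infty\le1$. Equality holds. If $\mathbb Z$ were $\mathfrak F$-projective, then the $\mathfrak F$-split surjection $\eta$ would split over $G$ (Lemma 1 below). But $\mathbb Z[G/A]\oplus\mathbb Z[G/B]$ has no nonzero $G$-invariants, because the orbits are infinite. In the same way $\mathfrak F\mathrm{cd}\,N=1$ for $N\cong\mathbb Z$.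

There is also a dimension $\mathcal H_{\mathfrak F}\mathrm{cd}\,G$ defined via cohomological Mackey functors relative to $\mathfrak F$. It is known that $\mathcal H_{\mathfrak F}\mathrm{cd}\,G=\mathfrak F\mathrm{cd}\,G$ for every group, so we take $\mathfrak F\mathrm{cd}$ as its definition. Simon St John-Green, "Cohomological finiteness conditions for Mackey and cohomological Mackey functors", arXiv:1310.6262 (2013), poses as an open question: *if $\mathcal H_{\mathfrak F}\mathrm{cd}\,N<\infty$, does every extension $G$ of a cyclic group of order $p$ by $N$ satisfy $\mathcal H_{\mathfrak F}\mathrm{cd}\,G<\infty$?* Here $1\to N\to G\to C_p\to1$ is exact.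

Two cases follow from known facts. If $N$ is virtually torsion-free, a torsion-free subgroup of finite index in $N$ also has finite index in $G$, so $G$ is virtually torsion-free with $\mathrm{vcd}\,G=\mathrm{vcd}\,N$; and $\mathcal H_{\mathfrak F}\mathrm{cd}=\mathrm{vcd}$ for virtually torsion-free groups. If $G=N\times C_p$, use that the class of groups with finite $\mathcal H_{\mathfrak F}\mathrm{cd}$ is closed under direct products. In general the answer is yes, and we shall prove three statements.

**Theorem A.** If $N\le G$ has finite index $d$, then $\mathfrak F\mathrm{cd}\,G\le d\cdot\mathfrak F\mathrm{cd}\,N$.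

**Theorem B.** If $N\le G$ has finite index, then $\mathfrak F\mathrm{cd}\,G=\mathfrak F\mathrm{cd}\,N$.

**Theorem C.** If $1\to N\to G\to Q\to1$ is exact, then $\mathfrak F\mathrm{cd}\,G\le\mathfrak F\mathrm{cd}\,N+\mathfrak F\mathrm{cd}\,Q$. So the class of groups with finite $\mathcal H_{\mathfrak F}\mathrm{cd}$ is closed under extensions.

Theorem A with $d=p$ answers the question. Theorem B says that for every extension of $C_p$ by $N$ one has $\mathcal H_{\mathfrak F}\mathrm{cd}\,G=\mathcal H_{\mathfrak F}\mathrm{cd}\,N$, in all cases, finite or infinite. The proof of B uses A, and the proof of C uses B.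

## Relative homological algebra for finite subgroups

An *$\mathfrak F$-split surjection* is a surjection of $\mathbb ZG$-modules that has an $H$-equivariant section for every finite $H\le G$.

**Lemma 1.** If $P$ is $\mathfrak F$-projective and $X\to Y$ is an $\mathfrak F$-split surjection, then $\mathrm{Hom}_G(P,X)\to\mathrm{Hom}_G(P,Y)$ is onto. In particular every $\mathfrak F$-split surjection onto $P$ splits over $G$. For every $M$ the map $M\otimes\mathbb Z\Delta\to M$, $m\otimes x\mapsto m$, is an $\mathfrak F$-split surjection.

*Proof.* We have $M\otimes\mathbb Z[G/H]\cong\mathrm{Ind}_H^G\mathrm{Res}_HM$ and $\mathrm{Hom}_G(\mathrm{Ind}_H^GL,-)=\mathrm{Hom}_H(L,-)$. So $\mathrm{Hom}_G(M\otimes\mathbb Z\Delta,-)$ is the product over $H\in\mathfrak F$ of the functors $\mathrm{Hom}_H(M,-)$. Each of these carries $\mathfrak F$-split surjections to surjections, since one can compose with an $H$-section. Passing to summands gives the first claim, and lifting $\mathrm{id}_P$ gives the second. For the third, let $x_H\in\Delta$ be the coset $H\in G/H$, which is fixed by $H$. Then $m\mapsto m\otimes x_H$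 is an $H$-section. $\square$

Thus the $\mathfrak F$-projectives are exactly the modules projective relative to $\mathfrak F$-split surjections, and there are enough of them.

**Lemma 2.** (i) $\mathfrak F$-projectives are closed under direct sums and summands. (ii) If $\Omega$ is a $G$-set with finite stabilizers and $M$ a $\mathbb ZG$-module, then $M\otimes\mathbb Z\Omega$ is $\mathfrak F$-projective. (iii) For $S\le G$, restriction from $G$ to $S$ and induction from $S$ to $G$ preserve $\mathfrak F$-projectives.

*Proof.* (i) $\bigoplus_i(M_i\otimes\mathbb Z\Delta)=(\bigoplus_iM_i)\otimes\mathbb Z\Delta$.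

(ii) Let $J$ be the set of orbits of $\Omega$, with trivial action. The orbit $j$ is isomorphic to $G/H_j$ for some finite $H_j$, so it embeds in $\{j\}\times\Delta$. Hence $\Omega$ embeds as a $G$-subset in $J\times\Delta$, its complement is also a $G$-subset, and $M\otimes\mathbb Z\Omega$ is a summand of $(M\otimes\mathbb Z^{(J)})\otimes\mathbb Z\Delta$.

(iii) The $S$-set $\Delta_G|_S$ has finite stabilizers, so $(M\otimes\mathbb Z\Delta_G)|_S$ is $\mathfrak F$-projective over $S$ by (ii). For induction, first let $H$ be finite and $L$ an $H$-module. As an $H$-module, $L$ is a summand of $\mathrm{Res}_H\mathrm{Ind}_H^GL$ (the part on the coset $H$). So $\mathrm{Ind}_H^GL$ is a summand of $\mathrm{Ind}_H^G\mathrm{Res}_H\mathrm{Ind}_H^GL\cong(\mathrm{Ind}_H^GL)\otimes\mathbb Z[G/H]$, which is $\mathfrak F$-projective. Now an $\mathfrak F$-projective $S$-module is a summand of some $M\otimes\mathbb Z\Delta_S\cong\bigoplus_{H}\mathrm{Ind}_H^S\mathrm{Res}_HM$ with $H$ running over the finite subgroups of $S$. Inducing, we get a summand of $\bigoplus_H\mathrm{Ind}_H^G\mathrm{Res}_HM$. $\square$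

For a resolution $P_*\to\mathbb Z$, the *$n$-th kernel* is $\mathbb Z$ if $n=0$, and $\ker(P_{n-1}\to P_{n-2})$ if $n\ge1$, with $P_{-1}=\mathbb Z$.

**Lemma 3.** $\mathfrak F\mathrm{cd}\,G\le n$ if and only if in one (equivalently, in every) $\mathfrak F$-projective resolution of $\mathbb Z$ the $n$-th kernel is $\mathfrak F$-projective.

*Proof.* We first prove Schanuel's lemma. Let $0\to L\to P\to X\to0$ and $0\to L'\to P'\to X\to0$ be $\mathfrak F$-split with $P,P'$ $\mathfrak F$-projective, and let $W=P\times_XP'$. The projection $W\to P$ is onto with kernel $L'$. If $\rho$ is an $H$-section of $P'\to X$ and $\bar y$ is the image of $y\in P$ in $X$, then $y\mapsto(y,\rho(\bar y))$ is an $H$-section of $W\to P$. So $W\to P$ is an $\mathfrak F$-split surjection, it splits over $G$ by Lemma 1, and $W\cong P\oplus L'$. By symmetry $W\cong P'\oplus L$, hence $L\oplus P'\cong L'\oplus P$.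

Now take two resolutions $P_*,P'_*$ with kernels $L_i,L_i'$. We claim $L_i\oplus U\cong L_i'\oplus U'$ for some $\mathfrak F$-projectives $U,U'$. This is clear for $i=0$. If it holds for $i$, apply Schanuel's lemma to $0\to L_{i+1}\to P_i\oplus U\to L_i\oplus U\to0$ and $0\to L'_{i+1}\to P'_i\oplus U'\to L'_i\oplus U'\to0$ to get it for $i+1$. So $L_n$ is $\mathfrak F$-projective if and only if $L'_n$ is. If $\mathfrak F\mathrm{cd}\,G\le n$, the $n$-th kernel of a resolution of length at most $n$ is its $n$-th term, hence $\mathfrak F$-projective. Conversely, if the $n$-th kernel is $\mathfrak F$-projective, truncating there gives a resolution of length at most $n$. $\square$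

**Lemma 4.** Let $X_*\to X_{-1}$ be an augmented complex in an abelian category, with $X_i=0$ for $i<-1$. It is exact and breaks up into split short exact sequences if and only if it has a contraction, that is, maps $\theta:X_i\to X_{i+1}$ $(i\ge-1)$ with $\partial\theta+\theta\partial=\mathrm{id}$.

*Proof.* Write $Z_i\subseteq X_{i-1}$ for the kernel of $\partial$ on $X_{i-1}$. Given $\theta$, every $z\in Z_i$ satisfies $z=\partial\theta z$, so the complex is exact and $\theta|_{Z_i}$ is a section of $X_i\to Z_i$. Conversely, let $\rho_i:Z_i\to X_i$ be sections. Then $X_{i-1}=Z_i\oplus\rho_{i-1}(Z_{i-1})$ for $i\ge1$, and $X_{-1}=Z_0$. Let $\theta$ be $\rho_i$ on $Z_i$ and $0$ on $\rho_{i-1}(Z_{i-1})$. For $z\in Z_i$ we get $\partial\theta z+\theta\partial z=z$. For $x=\rho_{i-1}(y)$ we get $\theta x=0$ and $\theta\partial x=\theta(y)=\rho_{i-1}(y)=x$. (Elements may be read as generalized elements.) $\square$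

## The standard resolution, transfer, and a nonvanishing class

Fix $G$ and put $C_i=\mathbb Z[\Delta^{i+1}]$ for $i\ge0$, with the alternating face boundary, augmented to $C_{-1}=\mathbb Z$. Each $C_i$ is $\mathfrak F$-projective by Lemma 2(ii). For finite $H$ the map $(x_0,\dots,x_i)\mapsto(x_H,x_0,\dots,x_i)$, with $1\mapsto x_H$ in degree $-1$, is an $H$-equivariant contraction. So $C_*\to\mathbb Z$ is an $\mathfrak F$-projective resolution. Put $K_0=\mathbb Z$ and $K_i=\ker(C_{i-1}\to C_{i-2})=\mathrm{im}(C_i\to C_{i-1})$ for $i\ge1$. For every $S\le G$ the restriction $C_*|_S$ is an $\mathfrak F$-projective resolution over $S$, by Lemma 2(iii), with kernels $K_i|_S$. For $i\ge 0$ write $\kappa_i:C_i\to K_i$ for the map induced by $\partial$, an $\mathfrak F$-split surjection with kernel $K_{i+1}$. For an $S$-module $M$ define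
$$FH^i(S;M)=H^i(\mathrm{Hom}_S(C_*,M)).$$

**Lemma 5.** Let $S\le G$. (i) $\mathfrak F\mathrm{cd}\,S\le\mathfrak F\mathrm{cd}\,G$. (ii) If $\mathfrak F\mathrm{cd}\,S\le n<\infty$, then for all $i\ge n$ the module $K_i$ is $\mathfrak F$-projective over $S$ and $0\to K_{i+1}\to C_i\to K_i\to0$ splits over $S$. (iii) $FH^i(S;M)=0$ for $i>\mathfrak F\mathrm{cd}\,S$.

*Proof.* (i) If $K_n$ is $\mathfrak F$-projective over $G$, it is so over $S$ by Lemma 2(iii); use Lemma 3. (ii) $K_n|_S$ is $\mathfrak F$-projective by Lemma 3. If $K_i$ is $\mathfrak F$-projective over $S$, then $\kappa_i$ splits over $S$, so $K_{i+1}$ is a summand of $C_i$ and is $\mathfrak F$-projective. Induct. (iii) Let $n=\mathfrak F\mathrm{cd}\,S<i$. A cocycle $f:C_i\to M$ vanishes on $K_{i+1}$, so $f=f'\kappa_i$ with $f':K_i\to M$. By (ii) in degree $i-1\ge n$, $K_i$ is an $S$-summand of $C_{i-1}$, so $f'$ extends to $C_{i-1}$, and $f$ is the coboundary of the extension. $\square$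

**Transfer.** Let $S\le G$ have finite index and let $M$ be a $G$-module. For an $S$-map $f:C_i\to M$ the map $gfg^{-1}:x\mapsto g f(g^{-1}x)$ depends only on $gS$. So $\mathrm{tr}(f)=\sum_{g\in G/S}gfg^{-1}$ is a well-defined $G$-map. Restriction and $\mathrm{tr}$ are cochain maps between $\mathrm{Hom}_G(C_*,M)$ and $\mathrm{Hom}_S(C_*,M)$, because $\partial$ is $G$-equivariant. For a $G$-map $f$ each summand is $f$, so
$$\mathrm{tr}\circ\mathrm{res}=[G:S].\tag{2}$$

**Lemma 6.** If $1\le m=\mathfrak F\mathrm{cd}\,G<\infty$, then $FH^m(G;\mathbb Z[\Delta^{m+1}])\ne0$.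

*Proof.* $K_m$ is $\mathfrak F$-projective, so $\kappa_m$ splits over $G$ and $K_m$ is a summand of $C_m=\mathbb Z[\Delta^{m+1}]$. It suffices to see $FH^m(G;K_m)\ne0$. The map $\kappa_m:C_m\to K_m$ is a cocycle. Suppose $\kappa_m=\beta\partial$ with a $G$-map $\beta:C_{m-1}\to K_m$. Since $\partial$ is $\kappa_m$ followed by the inclusion $K_m\subseteq C_{m-1}$, and $\kappa_m$ is onto, $\beta|_{K_m}=\mathrm{id}$. Then $0\to K_m\to C_{m-1}\to K_{m-1}\to0$ splits over $G$, so $K_{m-1}$ is $\mathfrak F$-projective and $\mathfrak F\mathrm{cd}\,G\le m-1$, a contradiction. $\square$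

## A square that must be cut along its diagonal

Let $N\le G$ have index $d$. If $N$ acted on a space $X$, then $G$ would act on a product of $d$ copies of $X$, one for each coset. The natural algebraic imitation takes a resolution $P_*$ over $N$ of length $n$ and forms the $d$-fold tensor product of chain complexes, one factor for each coset. It has length $dn$, and $G$ acts with the usual signs when factors are permuted. Let us try it in the smallest case.

Take $N=1$ and $G=C_2$. Over $N$ every abelian group is $\mathfrak F$-projective. Take for $P_*$ the chains of an interval: $P_0=\mathbb Zv_0\oplus\mathbb Zv_1$, $P_1=\mathbb Ze$, $\partial e=v_1-v_0$, $\eta(v_0)=\eta(v_1)=1$. On $P_*\otimes P_*$ let $C_2$ act by $x\otimes y\mapsto(-1)^{|x||y|}y\otimes x$. Put $a=v_1-v_0$. Then $P_*=\mathbb Zv_0\oplus C$, where $C$ is spanned by $e$ and $a=\partial e$, and $\eta(C)=0$. So $C\otimes C$ is a $C_2$-summand of the augmented complex $P_*\otimes P_*\to\mathbb Z$. We compute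
$$\partial(e\otimes e)=a\otimes e-e\otimes a,\qquad\partial(a\otimes e)=\partial(e\otimes a)=a\otimes a,$$
and the swap sends $e\otimes e$ to $-e\otimes e$. So $C\otimes C$ is the sequence $0\to\mathbb Z_{\mathrm{sgn}}\to\mathbb Z[C_2]\to\mathbb Z\to0$, which does not split over $C_2$. Indeed the invariants in degree $1$ are spanned by $a\otimes e+e\otimes a$, with boundary $2\,a\otimes a$, so $a\otimes a$ is not hit. The tensor square of an $\mathfrak F$-projective resolution over $N$ is *not* an $\mathfrak F$-split complex over $G$.

The complex is exact; only the equivariance of the contraction fails. A contraction of $P_*\otimes P_*$ built from one of $P_*$ has a form such as $\theta\otimes1+\iota\eta\otimes\theta$ (with $\iota(1)=v_0$), which treats the two factors differently. The condition $\partial\theta+\theta\partial=\mathrm{id}$ contains a sum, and a non-additive construction need not respect sums.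

The picture shows the remedy. $P_*\otimes P_*$ is the cellular complex of a square with one $2$-cell, which the swap flips over. Cut the square along its diagonal. Algebraically, regard $P_*$ as the normalized chains of the simplicial abelian group $\mathbb Z[\Delta^1]$, where $\Delta^1$ is the standard $1$-simplex, and take the tensor square *levelwise*. The result $\mathbb Z[\Delta^1\times\Delta^1]$ has as basis in degree $k$ the chains $x_0\le\dots\le x_k$ in the poset $\{0,1\}^2$. The nondegenerate ones are the strict chains: four vertices, five edges (the diagonal $00<11$ among them), two triangles $00<10<11$ and $00<01<11$, and nothing in degree $3$. The augmented normalized complex is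
$$0\to\mathbb Z[C_2]\to\mathbb Z\oplus\mathbb Z[C_2]^2\to\mathbb Z^2\oplus\mathbb Z[C_2]\to\mathbb Z\to0 .$$
Prepending the vertex $00$ to a chain (and reading the result as $0$ if it is degenerate) is a contraction, and it commutes with the swap. Both things we want hold: the complex splits over $C_2$, and its length is $2=dn$.

This is the plan in general. Replace chain complexes by simplicial modules, apply the $d$-fold tensor construction levelwise, and normalize at the end. Homotopies survive because simplicial homotopies are described by identities between composites, without sums. The length stays at most $dn$ because a chain that is too long must repeat a step in all factors at once.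

## Simplicial modules and their homotopies

We recall textbook facts about a simplicial object $X_\bullet$ in an abelian category, with faces $d_i$ and degeneracies $s_i$. The *normalized complex* $X^{\mathrm{nor}}_*$ is the quotient of $(X_k,\sum_i(-1)^id_i)$ by the subcomplex of degenerate parts $\sum_i\mathrm{im}(s_i:X_{k-1}\to X_k)$. In each degree the degenerate part is a direct summand, with a complement natural in $X_\bullet$. So for simplicial $G$-modules $X_k^{\mathrm{nor}}$ is a $G$-summand of $X_k$. A constant simplicial object $X$ has normalized complex $X[0]$.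

**Dold–Kan correspondence.** Normalization is an equivalence from simplicial objects to chain complexes in degrees $\ge0$. The inverse $\Gamma$ sends $P_*$ to the simplicial object with
$$\Gamma(P)_k=\bigoplus_{\sigma:[k]\twoheadrightarrow[j]}\sigma^*P_j ,$$
the sum over all order-preserving surjections from $[k]=\{0,\dots,k\}$; here $\sigma^*P_j$ is a copy of $P_j$. For $\alpha:[l]\to[k]$, write $\sigma\alpha=\delta\rho$ with $\rho$ onto and $\delta$ injective. Then $\alpha^*(\sigma^*b)=\rho^*(\delta^*b)$, where $\delta^*b$ is $b$ if $\delta=\mathrm{id}$, is $\pm\partial b$ if $\delta$ is the injection $[j-1]\to[j]$ omitting one distinguished vertex, and is $0$ otherwise. Only finite direct sums and $\pm\partial$ enter. Hence $\Gamma$ commutes with additive functors.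

**Definition.** A *simplicial homotopy* between $f,g:X_\bullet\to Y_\bullet$ is a family of maps $\chi_j:X_k\to Y_{k+1}$ $(0\le j\le k)$ with $d_0\chi_0=f$, $d_{k+1}\chi_k=g$ and
$$d_i\chi_j=\chi_{j-1}d_i\ (i<j),\quad d_{j+1}\chi_{j+1}=d_{j+1}\chi_j,\quad d_i\chi_j=\chi_jd_{i-1}\ (i>j+1),$$
$$s_i\chi_j=\chi_{j+1}s_i\ (i\le j),\qquad s_i\chi_j=\chi_js_{i-1}\ (i>j).$$

Three consequences matter.

1. All these identities equate composites. So if $F$ is *any* functor, additive or not, applying $F$ levelwise turns a simplicial homotopy between $f$ and $g$ into one between $F(f)$ and $F(g)$.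
2. A simplicial homotopy gives a chain homotopy on normalized complexes, namely $\chi=\sum_j(-1)^j\chi_j$. In $\sum_{i,j}(-1)^{i+j}d_i\chi_j$ the term $d_0\chi_0$ contributes $f$, the term $d_{k+1}\chi_k$ contributes $-g$, the terms $d_{j+1}\chi_{j+1}$ and $d_{j+1}\chi_j$ cancel, and the remaining terms add up to $-\chi d$ with $d=\sum_i(-1)^id_i$. So $d\chi+\chi d=f-g$. The map $\chi$ preserves degenerate parts: $\chi_js_i=s_i\chi_{j-1}$ for $i<j$, and $\chi_js_i=s_{i+1}\chi_j$ for $i\ge j$.
3. Conversely, $\Gamma$ carries chain homotopic maps to simplicially homotopic maps, in any abelian category (Weibel, *An Introduction to Homological Algebra*, Theorem 8.4.1).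

## Tensor induction of modules

Let $N\le G$ have index $d<\infty$; $N$ need not be normal.

**Definition.** For an $N$-module $A$ and a coset $c\in G/N$ put
$$A_c=\{f:c\to A\mid f(xn)=n^{-1}f(x)\text{ for }x\in c,\ n\in N\}.$$
Evaluation at any $x\in c$ is an isomorphism $A_c\cong A$ of abelian groups. An element $g\in G$ maps $A_c$ to $A_{gc}$ by $(gf)(x)=f(g^{-1}x)$. The *tensor induction* of $A$ is $\mathcal T(A)=\bigotimes_{c\in G/N}A_c$, with $G$ permuting the factors without signs. For an $N$-set $X$ define $X_c$ by the same formula.

The formula makes sense: for $x\in gc$ one has $(gf)(xn)=f(g^{-1}xn)=n^{-1}(gf)(x)$. $\mathcal T$ is a functor from $N$-modules to $G$-modules, and it is not additive in general. For trivial $\mathbb Z$, each $\mathbb Z_c$ consists of the constant functions, so $\mathcal T(\mathbb Z)=\mathbb Z$ with trivial action.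

As an example take $N=\langle t\rangle\le G=D_\infty$ and $X=\mathbb Z$ with $t$ acting by $x\mapsto x+1$. A point of $X_N\times X_{aN}$ is given by $x=f_N(1)$ and $y=f_{aN}(a)$. Since $(tf_N)(1)=f_N(t^{-1})=t f_N(1)$ and $(tf_{aN})(a)=f_{aN}(t^{-1}a)=f_{aN}(at)=t^{-1}f_{aN}(a)$, we find $t(x,y)=(x+1,y-1)$; similarly $a(x,y)=(y,x)$. The stabilizer of $(x,y)$ is $\langle t^{x-y}a\rangle$, of order $2$. Tensor induction turned the free $N$-module $\mathbb Z N$ into a permutation module with finite but nontrivial stabilizers. This is why it suits $\mathfrak F$-projectives and not ordinary projectives.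

**Lemma 7.** $\mathcal T$ carries $\mathfrak F$-projective $N$-modules to $\mathfrak F$-projective $G$-modules.

*Proof.* First, $\mathcal T(A\otimes B)\cong\mathcal T(A)\otimes\mathcal T(B)$: the maps $A_c\otimes B_c\to(A\otimes B)_c$, $f\otimes f'\mapsto(x\mapsto f(x)\otimes f'(x))$, are isomorphisms (evaluate at a point of $c$) and commute with $G$.

Second, for an $N$-set $X$ we have $(\mathbb ZX)_c\cong\mathbb Z[X_c]$, hence $\mathcal T(\mathbb ZX)\cong\mathbb Z[\prod_cX_c]$. If $X$ has finite stabilizers, so has the $G$-set $\prod_cX_c$. Let $S\le G$ stabilize $(f_c)_c$. An element $n\in S\cap N$ fixes the coset $N$, hence fixes $f_N$. Since $(nf_N)(1)=f_N(n^{-1})=nf_N(1)$, it fixes the point $f_N(1)\in X$. So $S\cap N$ lies in a finite stabilizer, and $[S:S\cap N]\le[G:N]=d$, so $S$ is finite.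

Finally, let $A$ be a summand of $M\otimes\mathbb Z\Delta_N$. Functors preserve retracts, so $\mathcal T(A)$ is a summand of $\mathcal T(M)\otimes\mathbb Z[\prod_c(\Delta_N)_c]$, which is $\mathfrak F$-projective by Lemma 2(ii). $\square$

To control splitting over a finite subgroup $H\le G$, we factor $\mathcal T(-)|_H$ into an additive functor, which preserves contractions, followed by a non-additive one, which preserves simplicial homotopies.

**Definition.** For a finite subgroup $H\le G$ let $\mathcal E_H$ be the category of families $B=(B_c)_{c\in G/N}$ of abelian groups with homomorphisms $h:B_c\to B_{hc}$ for $h\in H$, such that $1$ acts as the identity and $hh'$ acts as $h\circ h'$. Morphisms are families of homomorphisms commuting with all $h$. Let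
$$\varepsilon:N\text{-Mod}\to\mathcal E_H,\ A\mapsto(A_c)_c,\qquad\Theta:\mathcal E_H\to H\text{-Mod},\ B\mapsto\bigotimes_cB_c,$$
with $h$ acting on $\Theta(B)$ through the maps $B_c\to B_{hc}$.

$\mathcal E_H$ is the category of functors from the action groupoid of $H$ on $G/N$ to abelian groups, so it is abelian. The functor $\varepsilon$ is additive, and $\mathcal T(A)|_H=\Theta(\varepsilon A)$, naturally in $A$. In the example $N=1$, $G=H=C_2$, an object of $\mathcal E_H$ is a pair of abelian groups with mutually inverse isomorphisms between them, that is, up to isomorphism, one abelian group $B$; and $\Theta(B)=B\otimes B$ with the swap. A contraction in $\mathcal E_H$ is then just a contraction over $\mathbb Z$.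

**Lemma 8.** If an augmented complex $\tilde P$ of $N$-modules is contractible over every finite subgroup of $N$, then $\varepsilon\tilde P$ is contractible in $\mathcal E_H$.

*Proof.* Let $c_i=g_iN$ represent the $H$-orbits on $G/N$. Put $H_i=\mathrm{Stab}_H(c_i)$ and $L_i=g_i^{-1}H_ig_i$. For $h\in H_i$ we have $hg_iN=g_iN$, so $L_i$ is a finite subgroup of $N$. Evaluation at $g_i$ identifies $A_{c_i}$ with $A$, and for $h\in H_i$
$$(hf)(g_i)=f(h^{-1}g_i)=f\big(g_i\cdot g_i^{-1}h^{-1}g_i\big)=(g_i^{-1}hg_i)f(g_i).$$
So $H_i$ acts on $A_{c_i}\cong A$ through $L_i$, and an $L_i$-equivariant contraction of $\tilde P$ gives an $H_i$-equivariant contraction $\theta_{c_i}$ of $\tilde P_{c_i}$. For $c=hc_i$ put $\theta_c=h\,\theta_{c_i}h^{-1}$. Another choice is $hk$ with $k\in H_i$, and $hk\theta_{c_i}k^{-1}h^{-1}=h\theta_{c_i}h^{-1}$, so $\theta_c$ is well defined. Each $\theta_c$ is a contraction of $\tilde P_c$, and by construction the family $(\theta_c)_c$ commutes with $H$. $\square$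

## Proof of Theorem A

We may suppose $n=\mathfrak F\mathrm{cd}\,N<\infty$. Let $\eta:P_*\to\mathbb Z$ be an $\mathfrak F$-projective resolution over $N$ with $P_k=0$ for $k>n$.

**Step 1. Constructing a complex over $G$.** Let $A_\bullet=\Gamma(P_*)$. The augmentation $P_*\to\mathbb Z[0]$ corresponds to a map from $A_\bullet$ to the constant simplicial module $\mathbb Z$. Apply $\mathcal T$ levelwise. Then $\mathcal T(A_\bullet)$ is a simplicial $G$-module augmented to the constant object $\mathcal T(\mathbb Z)=\mathbb Z$. Let $R_*=\mathcal T(A_\bullet)^{\mathrm{nor}}$, a complex of $G$-modules augmented to $\mathbb Z$.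

**Step 2. The terms are $\mathfrak F$-projective.** $A_k$ is a finite direct sum of modules $P_j$, so it is $\mathfrak F$-projective over $N$. By Lemma 7, $\mathcal T(A_k)$ is $\mathfrak F$-projective over $G$, and $R_k$ is a $G$-summand of it.

**Step 3. The length is at most $dn$.** Let $k>dn$. We show that $\mathcal T(A_k)$ is entirely degenerate. It is spanned by tensors $\bigotimes_c\sigma_c^*b_c$ with surjections $\sigma_c:[k]\twoheadrightarrow[j_c]$, $j_c\le n$, and $b_c\in(P_{j_c})_c$. The function $i\mapsto\sum_c\sigma_c(i)$ on $\{0,\dots,k\}$ is nondecreasing with values in $\{0,\dots,dn\}$. As $k>dn$, it takes the same value at some $i$ and $i+1$. Each $\sigma_c$ is nondecreasing, so $\sigma_c(i)=\sigma_c(i+1)$ for *every* $c$. Hence all $\sigma_c$ factor through the same codegeneracy $s^i:[k]\to[k-1]$, the surjection that identifies $i$ and $i+1$. Write $\sigma_c=\sigma_c's^i$. The degeneracy $s_i$ of $\mathcal T(A_\bullet)$ acts on all factors simultaneously, so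
$$\bigotimes_c\sigma_c^*b_c=s_i\Big(\bigotimes_c\sigma_c'^*b_c\Big).$$
Thus $R_k=0$ for $k>dn$.

**Step 4. $R_*\to\mathbb Z$ is $\mathfrak F$-split exact.** Let $H\le G$ be finite. By Lemma 4 the augmented complex $P_*\to\mathbb Z$ is contractible over every finite subgroup of $N$. So by Lemma 8, $\varepsilon P_*\to\varepsilon\mathbb Z$ has a contraction $\theta$ in $\mathcal E_H$. Put $\iota=\theta_{-1}:\varepsilon\mathbb Z\to\varepsilon P_0$. The contraction identities say that $\iota$, viewed as a chain map $\varepsilon\mathbb Z[0]\to\varepsilon P_*$, satisfies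
$$\eta\iota=\mathrm{id},\qquad\mathrm{id}-\iota\eta=\partial\theta+\theta\partial\ \text{ on }\varepsilon P_*,$$
where in the second identity $\theta$ runs over the components of degree $\ge0$.

Apply $\Gamma$ in the abelian category $\mathcal E_H$. Since $\varepsilon$ is additive, $\Gamma(\varepsilon P_*)=\varepsilon A_\bullet$. We obtain maps $\eta:\varepsilon A_\bullet\to\varepsilon\mathbb Z$ and $\iota:\varepsilon\mathbb Z\to\varepsilon A_\bullet$ with $\eta\iota=\mathrm{id}$, and, by consequence 3, a simplicial homotopy between $\mathrm{id}$ and $\iota\eta$. Now apply the non-additive functor $\Theta$ levelwise. By consequence 1 we get maps of simplicial $H$-modules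
$$\eta:\mathcal T(A_\bullet)|_H=\Theta(\varepsilon A_\bullet)\to\Theta(\varepsilon\mathbb Z)=\mathbb Z,\qquad\iota:\mathbb Z\to\mathcal T(A_\bullet)|_H,$$
with $\eta\iota=\mathrm{id}$ and a simplicial homotopy between $\mathrm{id}$ and $\iota\eta$ through $H$-maps. Normalize. By consequence 2 there are $H$-maps $\theta'_k:R_k\to R_{k+1}$ with $\mathrm{id}-\iota\eta=\partial\theta'+\theta'\partial$ on $R_*$. Together with $\theta'_{-1}=\iota:\mathbb Z\to R_0$ they form an $H$-contraction of the augmented complex $R_*\to\mathbb Z$. By Lemma 4 it is exact and made of $H$-split short exact sequences.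

The modules and boundary maps of $R_*$ do not depend on $H$, so $R_*$ is an $\mathfrak F$-projective resolution of $\mathbb Z$ over $G$ of length at most $dn$. $\blacksquare$

With $d=p$, every extension $G$ of $C_p$ by $N$ has $\mathcal H_{\mathfrak F}\mathrm{cd}\,G\le p\cdot\mathcal H_{\mathfrak F}\mathrm{cd}\,N$. In the dihedral example this gives the bound $2$, while we computed $1$. Theorem B closes this gap.

## Index $p$: free part, fixed part, and the Smith sequences

Let $N\le G$ have finite index. By Lemma 5(i), $\mathfrak F\mathrm{cd}\,N\le\mathfrak F\mathrm{cd}\,G$. So Theorem B holds if $\mathfrak F\mathrm{cd}\,N=\infty$, and we assume $n=\mathfrak F\mathrm{cd}\,N<\infty$. By Theorem A, $m=\mathfrak F\mathrm{cd}\,G<\infty$. We must show $m\le n$.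

The first thing to try is transfer. If $m>n$, then for every $G$-module $M$ multiplication by $[G:N]$ on $FH^m(G;M)$ factors through $FH^m(N;M)=0$. So $FH^m(G;M)$ is killed by $[G:N]$. For index $p$ this stops here: we would also need $FH^m(G;M)$ to be $p$-divisible, and transfer says nothing about that. It must come from cohomology mod $p$.

In this section $N$ is normal of prime index $p$. Let $\Omega$ be a $G$-set with finite stabilizers, $V=\mathbb F_p\Omega$, and
$$D^i=\mathrm{Hom}_N(C_i,V).$$
This is a cochain complex of $\mathbb F_p[G/N]$-modules via $f\mapsto gfg^{-1}$. By Lemma 5(iii), $H^i(D)=0$ for $i>n$. Let $t$ now denote a generator of $G/N\cong C_p$, and put $\tau=1-t$ and $\nu=\sum_{j=0}^{p-1}t^j$. Since $\binom{p-1}{j}(-1)^j\equiv1$ modulo $p$, we have $\nu=\tau^{p-1}$ in $\mathbb F_p[C_p]=\mathbb F_p[\tau]/(\tau^p)$. Also $D^{C_p}=\mathrm{Hom}_G(C_*,V)$, and $\nu:D\to D^{C_p}$ is the transfer.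

**Step 1. Separating the points whose stabilizer leaves $N$.** Put $Y_i=\Delta^{i+1}\times\Omega$. Writing $\varphi(x)=\sum_\omega a(x,\omega)\omega$ identifies $D^i$ with the $N$-invariant functions $a:Y_i\to\mathbb F_p$ such that each $a(x,\cdot)$ has finite support. The group acts by $(ga)(y)=a(g^{-1}y)$. The coboundary is $(da)(y)=\sum_j(-1)^ja(d_jy)$, where $d_j$ omits the $j$-th entry of $x$. Let
$$Y_i^>=\{y\in Y_i: G_y\not\le N\}.$$
It is $G$-stable because $N$ is normal. Since $[G:N]$ is prime, $y\in Y_i^>$ if and only if $G_yN=G$, if and only if $Gy=Ny$. If $y\in Y_{i+1}^>$, then $d_jy\in Y_i^>$ because $G_{d_jy}\ge G_y$. Hence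
$$U^i=\{a\in D^i: a|_{Y_i^>}=0\}$$
defines a $C_p$-stable subcomplex $U$. Let $E=D/U$, identified with the restrictions of functions to $Y^>$. Extension by zero respects all conditions, so in each degree $D^i=U^i\oplus E^i$ as $C_p$-modules (not as complexes). An $N$-invariant function on $Y_i^>$ is $G$-invariant, because $Gy=Ny$ there. So $C_p$ acts trivially on $E^i$. In particular $\tau E^i=0$ and
$$\tau^kD=\tau^kU\quad(k\ge1).\tag{3}$$

For instance, let $G=C_p$, $N=1$ and $\Omega$ a point. Then $\Delta$ has one fixed point $*$ and one free orbit, $Y_i=\Delta^{i+1}$, and $Y_i^>$ is the single point $(*,\dots,*)$. So $E^i=\mathbb F_p$ in every degree, with cohomology $\mathbb F_p$ in degree $0$ only.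

**Step 2. $U^i$ is a free $\mathbb F_p[C_p]$-module.** For $y\in Y_i\setminus Y_i^>$ the stabilizer in $G$ of the $N$-orbit $Ny$ is $NG_y=N$. So $C_p$ permutes the $N$-orbits in $Y_i\setminus Y_i^>$ freely. Let $\mathcal R$ be a set of representatives of the $C_p$-orbits of these $N$-orbits, and $U_{\mathcal R}$ the space of functions in $U^i$ supported on the $N$-orbits in $\mathcal R$. Restricting a function to a union of $N$-orbits respects the support condition, so $U^i=\bigoplus_{k=0}^{p-1}t^kU_{\mathcal R}$, which is free. In a free module over $\mathbb F_p[\tau]/(\tau^p)$ we have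
$$\ker(\tau^{p-j}|_U)=\tau^jU\quad(0\le j\le p),\qquad\text{in particular}\quad U^{C_p}=\ker(\tau|_U)=\nu U.\tag{4}$$

**Step 3. The Smith sequences.** These relate $\nu U$, $\tau U$ and $E$ through the complex $D$, whose cohomology vanishes above $n$. For $1\le j\le p-1$ the sequence of complexes
$$0\to\tau^jU\to D\xrightarrow{\ a\mapsto(\tau^{p-j}a,\;a|_{Y^>})\ }\tau^{p-j}U\oplus E\to0\tag{5}$$
is exact. The maps are cochain maps, since $\tau$ commutes with $d$ and $D\to E$ is the quotient map; the first component lands in $\tau^{p-j}U$ by (3). Write $a=u+e$ with $u\in U^i$, $e\in E^i$. Then $a$ maps to $(\tau^{p-j}u,e)$, since $\tau e=0$. So the map is onto, and its kernel is given by $e=0$ and $\tau^{p-j}u=0$, that is, by $u\in\tau^jU$, using (4).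

Since $H^i(D)=0$ for $i>n$, the long exact sequences for $j=1$ and $j=p-1$ give, for all $i>n$,
$$H^i(\nu U)\oplus H^i(E)\hookrightarrow H^{i+1}(\tau U),\qquad H^i(\tau U)\hookrightarrow H^{i+1}(\nu U).\tag{6}$$
So anything nonzero in $H^i(\nu U)\oplus H^i(E)$ reappears in degrees $i+2,i+4,\dots$. This is harmless only if $H^*(\nu U)$ dies eventually, and here the finiteness of $m$, that is Theorem A, enters. To see that something is needed, replace $\Delta$ by the free $G$-set $G$ in the example $G=C_p$, $N=1$. Then $Y^>$ is empty, $E=0$, $D$ is acyclic in positive degrees, but $\nu U=D^{C_p}$ computes the ordinary cohomology $H^*(C_p;\mathbb F_p)$, which is $\mathbb F_p$ in every degree. The injections (6) then never end.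

**Step 4. $H^i(\nu U)=0$ for $i>m$.** By (3), $\nu U=\nu D=\Phi(C_*)$, where
$$\Phi(P)=\mathrm{im}\big(\mathrm{tr}:\mathrm{Hom}_N(P,V)\to\mathrm{Hom}_G(P,V)\big).$$
For a $G$-map $\varphi:P\to P'$ and $f\in\mathrm{Hom}_N(P',V)$ we have $\mathrm{tr}(f)\varphi=\mathrm{tr}(f\varphi)$, so $\Phi$ is an additive contravariant functor on $G$-modules. By Lemma 5(ii) for $S=G$, the sequence $0\to K_{i+1}\to C_i\to K_i\to0$ splits over $G$ for all $i\ge m$. Hence $\Phi(C_i)=\Phi(K_i)\oplus\Phi(K_{i+1})$ for $i\ge m$. The differential $\Phi(C_i)\to\Phi(C_{i+1})$ is induced by $C_{i+1}\to K_{i+1}\subseteq C_i$. So it kills $\Phi(K_i)$ and maps the summand $\Phi(K_{i+1})$ of $\Phi(C_i)$ identically onto the summand $\Phi(K_{i+1})$ of $\Phi(C_{i+1})$. In degree $i>m$ the kernel is therefore $\Phi(K_i)$, and this is also the image of $\Phi(C_{i-1})$.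

**Step 5. Vanishing above $n$ mod $p$.** For $i>n$, (6) gives
$$H^i(\nu U)\oplus H^i(E)\hookrightarrow H^{i+1}(\tau U)\hookrightarrow H^{i+2}(\nu U)\hookrightarrow\cdots\hookrightarrow H^{i+2k}(\nu U)$$
for every $k\ge1$. For $i+2k>m$ the right side is $0$ by Step 4. So $H^i(\nu U)=H^i(E)=0$ for $i>n$. Taking $C_p$-invariants in $D^i=U^i\oplus E^i$ and using $U^{C_p}=\nu U$, we get an exact sequence of complexes $0\to\nu U\to D^{C_p}\to E\to0$. Therefore
$$FH^i(G;\mathbb F_p\Omega)=H^i(D^{C_p})=0\qquad(i>n).\tag{7}$$

**Step 6. From $\mathbb F_p$ to $\mathbb Z$.** Suppose $m>n$; in particular $m\ge1$. Take $\Omega=\Delta^{m+1}$ and $W=\mathbb Z\Omega$. The sequence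
$$0\to\mathrm{Hom}_G(C_*,W)\xrightarrow{\ p\ }\mathrm{Hom}_G(C_*,W)\to\mathrm{Hom}_G(C_*,\mathbb F_p\Omega)\to0$$
is exact. Only surjectivity needs an argument. $C_i$ is a direct sum of modules $\mathbb Z[G/H]$ with $H$ finite, and $\mathrm{Hom}_G(\mathbb Z[G/H],W)=W^H$. The map $(\mathbb Z\Omega)^H\to(\mathbb F_p\Omega)^H$ is onto, because the $H$-orbits are finite and the target is spanned by orbit sums. The long exact sequence and (7) give $FH^m(G;W)/p\hookrightarrow FH^m(G;\mathbb F_p\Omega)=0$. By (2), multiplication by $p$ on $FH^m(G;W)$ factors through $FH^m(N;W)$, which is $0$ since $m>n$. So $FH^m(G;W)=p\,FH^m(G;W)=0$, contradicting Lemma 6. Hence $m\le n$, and Theorem B holds for $N$ normal of index $p$.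

## From index $p$ to every finite index

Let now $N\le G$ be any subgroup of finite index, with $n=\mathfrak F\mathrm{cd}\,N<\infty$, so that $m=\mathfrak F\mathrm{cd}\,G<\infty$ by Theorem A. The step from $p$-groups to all finite quotients is the usual Sylow argument, with transfer now used where it works.

Let $N_0\le N$ be the normal core of $N$ in $G$, a normal subgroup of finite index in $G$, and $n_0=\mathfrak F\mathrm{cd}\,N_0\le n$. Suppose $m>n_0$. By Lemma 6 there is $0\ne e\in FH^m(G;W)$ with $W=\mathbb Z[\Delta^{m+1}]$. The annihilator of $e$ in $\mathbb Z$ is a proper ideal, so it lies in $p\mathbb Z$ for some prime $p$. Let $S\le G$ be the preimage of a Sylow $p$-subgroup of $G/N_0$. A finite $p$-group has a subnormal chain with all indices $p$, so there is a chain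
$$N_0=S_0\lhd S_1\lhd\cdots\lhd S_k=S,\qquad[S_{i+1}:S_i]=p .$$
All $\mathfrak F\mathrm{cd}\,S_i\le m$ are finite. By the index $p$ case, applied $k$ times, $\mathfrak F\mathrm{cd}\,S=n_0<m$. So $\mathrm{res}(e)\in FH^m(S;W)=0$, and by (2)
$$[G:S]\,e=\mathrm{tr}(\mathrm{res}(e))=0 .$$
Thus $[G:S]$ annihilates $e$, although $[G:S]\notin p\mathbb Z$ by the choice of $S$. This is a contradiction. Hence $m\le n_0\le n$, and with $n\le m$ we get $\mathfrak F\mathrm{cd}\,G=\mathfrak F\mathrm{cd}\,N$. $\blacksquare$

## Arbitrary extensions: one kernel for all preimages of finite subgroups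

Let $1\to N\to G\xrightarrow{\pi}Q\to1$ be exact. For Theorem C we may assume that $n=\mathfrak F\mathrm{cd}\,N$ and $q=\mathfrak F\mathrm{cd}\,Q$ are finite. A resolution over $Q$, inflated to $G$, is built from modules $\mathbb Z[G/S]$ with $S=\pi^{-1}(F)$ and $F\le Q$ finite. We want a single $G$-module $L$, a kernel in a resolution over $G$, that is $\mathfrak F$-projective over all these $S$ simultaneously. Theorem A alone gives $\mathfrak F\mathrm{cd}\,S\le|F|\,n$, which provides no common bound if the finite subgroups of $Q$ have unbounded order. Theorem B gives $\mathfrak F\mathrm{cd}\,S=n$ for all of them.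

**Step 1. A resolution over $Q$, inflated.** Truncate the standard resolution of $Q$ at its $q$-th kernel. We get an $\mathfrak F$-split exact sequence of $Q$-modules
$$0\to P_q\to\cdots\to P_0\to\mathbb Z\to0,$$
where $P_i=\mathbb Z[\Delta_Q^{i+1}]$ for $i<q$ and $P_q$ is the $q$-th kernel. By Lemma 3, $P_q$ is $\mathfrak F$-projective, so the $\mathfrak F$-split surjection $\mathbb Z[\Delta_Q^{q+1}]\to P_q$ splits and $P_q$ is a summand of $\mathbb Z[\Delta_Q^{q+1}]$. Inflate to $G$. The sequence splits over every finite $H\le G$, since $\pi(H)$ is finite. The stabilizers in $G$ of points of $\Delta_Q^{i+1}$ are preimages of finite subgroups of $Q$. So each $P_i$ is a $G$-summand of a direct sum of modules $\mathbb Z[G/S]$ with $S=\pi^{-1}(F)$, $F\le Q$ finite.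

**Step 2. The common kernel.** Let $L=K_n$ be the $n$-th kernel of the standard resolution $C_*$ of $G$. For $S=\pi^{-1}(F)$ as above, $[S:N]=|F|<\infty$, so $\mathfrak F\mathrm{cd}\,S=n$ by Theorem B. By Lemma 5(ii), $L|_S$ is $\mathfrak F$-projective over $S$. By Lemma 2(iii), $L\otimes\mathbb Z[G/S]\cong\mathrm{Ind}_S^G(L|_S)$ is $\mathfrak F$-projective over $G$. Passing to sums and summands, so is each $L\otimes P_i$.

**Step 3. Splicing.** Over each finite $H\le G$ the inflated sequence has a contraction $\theta$ (Lemma 4), and $\mathrm{id}_L\otimes\theta$ is an $H$-contraction after tensoring with $L$. So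
$$0\to L\otimes P_q\to\cdots\to L\otimes P_0\to L\to0$$
is $\mathfrak F$-split exact. If $n=0$, then $L=\mathbb Z$, and this is already an $\mathfrak F$-projective resolution of $\mathbb Z$ of length $q$. If $n\ge1$, splice it with the $\mathfrak F$-split sequence
$$0\to L\to C_{n-1}\to\cdots\to C_0\to\mathbb Z\to0 .$$
The module $L\otimes P_i$ then sits in degree $n+i$, and we obtain an $\mathfrak F$-projective resolution of $\mathbb Z$ over $G$ of length $n+q$. Hence $\mathfrak F\mathrm{cd}\,G\le\mathfrak F\mathrm{cd}\,N+\mathfrak F\mathrm{cd}\,Q$. $\blacksquare$
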